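\title{An $\omega$-narrow first-countable paratopological group with no continuous isomorphism onto a second-countable one}

\begin{abstract}
A first-countable $\omega$-narrow topological group is second-countable. For paratopological groups this fails, and one asks instead whether every regular $\omega$-narrow first-countable paratopological group has a continuous isomorphism onto a regular, or at least Hausdorff, second-countable paratopological group. We show in ZFC that the answer is no in both versions. We construct a metabelian example with a base of clopen sets and a central element of order $2$ that is sent to the identity by every continuous homomorphism into a second-countable $T_0$ paratopological group. We also show that the two versions of the question are equivalent for each group, that the answer is yes for nilpotent groups, and that counterexamples exist exactly in the cardinalities from $\aleph_1$ to $2^{\aleph_0}$.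
\end{abstract}

\section{The question and the results}\label{sec:intro}

A \emph{paratopological group} is a group $G$ with a topology for which the multiplication $G\times G\to G$ is jointly continuous. Inversion is not required to be continuous; when it is, $G$ is a \emph{topological group}. A paratopological group $G$ is \emph{$\omega$-narrow} if for every neighborhood $U$ of the identity $e$ there is a countable set $A\subset G$ with $AU=UA=G$. A \emph{continuous isomorphism} of $G$ onto a paratopological group $H$ is a continuous bijective homomorphism $G\to H$; to give one is to give a coarser topology on $G$ for which the multiplication is still continuous. Throughout, \emph{regular} means regular and $T_1$, so regular spaces are Hausdorff, and $\omega=\{0,1,2,\dots\}$.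

First countability says that countably many neighborhoods describe the topology at $e$, and $\omega$-narrowness says that countably many translates of each of them cover the group. It is natural to expect that all these translates together form a countable base. For topological groups this is so (Lemma~\ref{lem:second}), but the proof uses the continuity of inversion, and without it the statement fails.

\begin{example}\label{ex:sorg}
The Sorgenfrey line $\mathbb S$ is the group $(\mathbb R,+)$ with the base of half-open intervals $[x,x+\eta)$, $\eta>0$. Addition is continuous because $[x,x+\eta)+[y,y+\eta)\subset[x+y,x+y+2\eta)$. The basic sets are clopen, so $\mathbb S$ is regular; it is first-countable; and it is $\omega$-narrow because $\mathbb Q+[0,\eta)=\mathbb R$. It is not second-countable: a base must contain, for each $x$, a set $B_x$ with $x\in B_x\subset[x,x+1)$, and these sets have different minima. However, the identity map is a continuous isomorphism of $\mathbb S$ onto the second-countable group $\mathbb R$.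
\end{example}

So the group itself need not be second-countable, and the next thing to hope for is what happens for $\mathbb S$. This is the following question from the paper of Lin and Liu \cite{LL}.

\medskip
\noindent\textbf{Question.} \emph{Let $G$ be a regular $\omega$-narrow first-countable paratopological group. Does there exist a continuous isomorphism of $G$ onto a regular second-countable paratopological group? Onto a Hausdorff one?}
\medskip

Some separation axiom on the target is needed, since the indiscrete topology makes any group a second-countable paratopological group. The simple cases suggest the answer yes. In Example~\ref{ex:sorg} one passes from $U=[0,\eta)$ to $UU^{-1}=(-\eta,\eta)$, and the same passage works for all abelian and even all nilpotent groups (Theorem~\ref{thm:pos}). Cardinality is no obstacle either, since $|G|\le2^{\aleph_0}$ (Section~\ref{sec:card}). Nevertheless the answer is no in both versions, and it remains no when the target is only required to be $T_0$.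

For a paratopological group $H$ let $H^*$ be the group $H$ with the topology that has the sets $V\cap V^{-1}$, $V$ a neighborhood of $e$, as a base at $e$. It is a topological group, and it is $\omega$-narrow whenever $H$ is second-countable (Lemma~\ref{lem:star}). A group is \emph{metabelian} if it has an abelian normal subgroup with abelian quotient.

\begin{theorem}\label{thm:main}
Let $X\subset 2^\omega$ be uncountable. There is a paratopological group $G=G_X$ with $|G|=|X|$ that is $T_1$ with a base of clopen sets (so regular), first-countable, $\omega$-narrow and metabelian, and a central element $b\in G$ of order $2$, with the following property. For every continuous homomorphism $f\colon G\to H$ into a paratopological group $H$ with $H^*$ $\omega$-narrow (for example, $H$ second-countable), $f(b)$ lies in every neighborhood of $e_H$; if $H$ is $T_0$, then $f(b)=e_H$. Hence $G$ has no continuous isomorphism onto a $T_0$ (a fortiori Hausdorff, or regular) second-countable paratopological group, and no continuous injective homomorphism into a product of such groups.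
\end{theorem}

The two versions of the question have the same answer not only in general but for each group separately.

\begin{theorem}\label{thm:reg}
A paratopological group has a continuous isomorphism onto a Hausdorff second-countable paratopological group if and only if it has one onto a regular second-countable paratopological group.
\end{theorem}

\begin{theorem}\label{thm:pos}
Let $G$ be a Hausdorff first-countable $\omega$-narrow paratopological group such that for every neighborhood $U$ of $e$ there is a neighborhood $V$ of $e$ with $V^{-1}V\subset UU^{-1}$. Then $G$ has a continuous isomorphism onto a separable metrizable topological group. The condition on neighborhoods holds if $G$ is nilpotent (in particular, abelian), and if $G$ has a base at $e$ of conjugation-invariant sets.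
\end{theorem}

A separable metrizable group is regular and second-countable, so ``metabelian'' in Theorem~\ref{thm:main} cannot be improved to ``nilpotent''.

\begin{theorem}\label{thm:card}
A regular $\omega$-narrow first-countable paratopological group of cardinality $\kappa$ with no continuous isomorphism onto a Hausdorff second-countable paratopological group exists if and only if $\aleph_1\le\kappa\le2^{\aleph_0}$.
\end{theorem}

All proofs are in ZFC. We prove Theorem~\ref{thm:pos} first (Section~\ref{sec:pos}), because it shows what a counterexample must avoid. Section~\ref{sec:obs} isolates an algebraic relation that forces $f(b)=e_H$, Section~\ref{sec:model} realizes it in a small countable model, and Section~\ref{sec:constr} builds $G_X$ from copies of this model. Theorems~\ref{thm:reg} and~\ref{thm:card} are proved in Sections~\ref{sec:reg} and~\ref{sec:card}.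

\section{Basic facts}\label{sec:basic}

Let $G$ be a paratopological group. A neighborhood of a point is a set containing the point in its interior. Left and right translations are homeomorphisms, so the neighborhoods of $g$ are the sets $gU$, and also the sets $Ug$, with $U$ a neighborhood of $e$. If $O$ is open and $B$ is any subset, then $OB$ and $BO$ are open, being unions of translates of $O$. By continuity of multiplication, for each neighborhood $U$ of $e$ and each $l\ge1$ there is a neighborhood $V$ of $e$ with $V^l\subset U$; for each $g$ there is one with $gVg^{-1}\subset U$; and $\overline A\,\overline B\subset\overline{AB}$ for all $A,B\subset G$. The set $U^{-1}$ need not be a neighborhood of $e$. In the definition of $\omega$-narrowness one may find separate countable sets for $AU=G$ and $UA=G$ and take their union. We use repeatedly that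
\begin{equation}\label{eq:same}
g,h\in aU\quad\text{implies}\quad g^{-1}h\in U^{-1}U .
\end{equation}

\begin{lemma}\label{lem:second}
A first-countable $\omega$-narrow topological group $G$ is second-countable.
\end{lemma}

\begin{proof}
Let $\{W_n\}$ be a countable base at $e$ of open sets, and let $A_n$ be countable with $A_nW_n=G$. Let $x\in O$ with $O$ open. Choose $m$ with $xW_m\subset O$ and, by continuity of inversion and multiplication, $n$ with $W_n^{-1}W_n\subset W_m$. Take $a\in A_n$ with $x\in aW_n$. By \eqref{eq:same}, $aW_n\subset xW_n^{-1}W_n\subset O$. So $\{aW_n:n\in\omega,\ a\in A_n\}$ is a countable base.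
\end{proof}

\begin{lemma}\label{lem:star}
Let $H$ be a paratopological group. Then $H^*$ is a topological group, and $h\mapsto(h,h^{-1})$ is a homeomorphism of $H^*$ onto a subspace of $H\times H$. If $H$ is second-countable, then $H^*$ is $\omega$-narrow.
\end{lemma}

\begin{proof}
Give $H$ the topology $\tau$ induced by the injection $h\mapsto(h,h^{-1})$ into $H\times H$. A map $\phi$ into $(H,\tau)$ is continuous exactly when $\phi$ and its pointwise inverse $y\mapsto\phi(y)^{-1}$ are continuous into $H$. This holds for inversion on $(H,\tau)$, and for multiplication on $(H,\tau)\times(H,\tau)$ because $(gh)^{-1}=h^{-1}g^{-1}$. So $(H,\tau)$ is a topological group. The preimage of $V\times V$ is $V\cap V^{-1}$, so these sets form a base at $e$ and $(H,\tau)=H^*$. If $H$ is second-countable, then so are $H\times H$ and its subspace $H^*$. A second-countable space is Lindel\"of, so for an open neighborhood $W$ of $e$ in $H^*$ the covers $\{hW\}$ and $\{Wh\}$ have countable subcovers.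
\end{proof}

The $\omega$-narrowness of $H^*$ is much stronger than that of $H$. For the Sorgenfrey line, $[0,\eta)\cap(-\eta,0]=\{0\}$, so $\mathbb S^*$ is an uncountable discrete group. The counterexample lives in this gap.

\begin{lemma}\label{lem:haus}
Let $G$ be a Hausdorff paratopological group and $g\ne e$. There is a neighborhood $U$ of $e$ with $g\notin UU^{-1}$ and $g\notin U^{-1}U$.
\end{lemma}

\begin{proof}
Take disjoint open sets $O\ni e$ and $O'\ni g$, and put $U=O\cap g^{-1}O'\cap O'g^{-1}$. Then $gU$ and $Ug$ lie in $O'$ and so miss $U$. If $g=uv^{-1}$ with $u,v\in U$, then $u=gv\in U\cap gU$; if $g=u^{-1}v$, then $v=ug\in U\cap Ug$. Both are impossible.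
\end{proof}

Finally we recall two textbook facts about topological groups. First, let $\mathcal B$ be a nonempty family of symmetric subsets of a group $G$, each containing $e$, such that any two members contain a common third, every $B\in\mathcal B$ contains $B'B'$ for some $B'\in\mathcal B$, and for all $g\in G$ and $B\in\mathcal B$ there is $B'\in\mathcal B$ with $gB'g^{-1}\subset B$. Call $O$ open if each $g\in O$ has $gB\subset O$ for some $B\in\mathcal B$. This makes $G$ a topological group in which $\mathcal B$ is a base of neighborhoods of $e$, and it is Hausdorff if and only if $\bigcap\mathcal B=\{e\}$. Second, the Birkhoff--Kakutani theorem: a Hausdorff first-countable topological group is metrizable.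

\section{When the sets $UU^{-1}$ define a group topology}\label{sec:pos}

To imitate the map $\mathbb S\to\mathbb R$ we declare the symmetric sets $UU^{-1}$ to be the new neighborhoods of $e$. The difficulty is the product $VV^{-1}\cdot VV^{-1}$: to see that it is small one must move the middle factor $V^{-1}$ past $V$, and this is what the hypothesis of Theorem~\ref{thm:pos} allows.

\begin{proof}[Proof of Theorem~\ref{thm:pos}]
Let $\mathcal U$ be a countable base at $e$ and $\mathcal B=\{UU^{-1}:U\in\mathcal U\}$. We check the conditions recalled in Section~\ref{sec:basic}. The sets $UU^{-1}$ are symmetric and contain $e$, and $V\subset U\cap U'$ gives $VV^{-1}\subset UU^{-1}\cap U'U'^{-1}$. Given $W\in\mathcal U$, choose $U\in\mathcal U$ with $U^2\subset W$ and, by hypothesis, $V\in\mathcal U$ with $V\subset U$ and $V^{-1}V\subset UU^{-1}$. Then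
\[
VV^{-1}\cdot VV^{-1}=V(V^{-1}V)V^{-1}\subset (VU)(VU)^{-1}\subset WW^{-1}.
\]
If $gVg^{-1}\subset U$, then $gVV^{-1}g^{-1}=(gVg^{-1})(gVg^{-1})^{-1}\subset UU^{-1}$. So $\mathcal B$ is a base at $e$ of a group topology; call the resulting topological group $G'$. It is Hausdorff by Lemma~\ref{lem:haus}, which is where the Hausdorff property of $G$ is used. Since $gU\subset gUU^{-1}$, every open set of $G'$ is open in $G$, so the identity $G\to G'$ is a continuous isomorphism. The group $G'$ is first-countable because $\mathcal U$ is countable, hence metrizable by the Birkhoff--Kakutani theorem. It is $\omega$-narrow because its neighborhoods of $e$ are neighborhoods of $e$ in $G$. By Lemma~\ref{lem:second} it is second-countable, hence separable.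

\emph{Invariant bases.} Given $U$, let $V\subset U$ be a conjugation-invariant neighborhood of $e$. For $v,v'\in V$ we have $v^{-1}v'=(v^{-1}v'v)v^{-1}\in VV^{-1}\subset UU^{-1}$.

\emph{Nilpotent groups.} We want to rewrite $y^{-1}x$ as $QP^{-1}$, with $P$ and $Q$ products of boundedly many letters $x,y$ without inverses. This amounts to an identity $xP=yQ$. Define words $X_1=xy$, $Y_1=yx$, $X_{k+1}=X_kY_k$, $Y_{k+1}=Y_kX_k$. Then $X_c=Y_c$ holds for all $x,y$ in every nilpotent group of class at most $c$ (Mal'cev). For $c=1$ the group is abelian and the law is $xy=yx$. If $G$ has class at most $c\ge2$, then $G$ modulo its center has class at most $c-1$, so by induction $X_{c-1}=Y_{c-1}\zeta$ with $\zeta$ central, and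
\[
X_c=X_{c-1}Y_{c-1}=Y_{c-1}Y_{c-1}\zeta=Y_{c-1}X_{c-1}=Y_c .
\]
The words $X_c$ and $Y_c$ have length $2^c$ and begin with $x$ and $y$ respectively, so the law reads $xP=yQ$ with $P,Q$ positive words of length $2^c-1$. For example, $c=2$ gives $x\cdot yyx=y\cdot xxy$. Given $U$, choose $V$ with $V^{2^c}\subset U$. For $x,y\in V$ we get $P,Q\in V^{2^c-1}\subset U$ and $y^{-1}x=QP^{-1}\in UU^{-1}$.
\end{proof}

\section{An obstruction}\label{sec:obs}

A counterexample must be a group in which alternating products such as $UU^{-1}UU^{-1}$ stay large while $UU^{-1}$ and $U^{-1}U$ shrink to $e$. We look for one element $b\neq e$ that every admissible homomorphism kills. The tool is a pigeonhole argument: if $H^*$ is $\omega$-narrow, then among uncountably many elements of $H$ there are two whose quotient $\varepsilon$ is small \emph{together with its inverse}. In $G$ itself, $\omega$-narrowness and \eqref{eq:same} give only $\varepsilon\in U^{-1}U$.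

\begin{proposition}\label{prop:obs}
Let $G$ be a paratopological group and $b\in G$. Suppose that for every neighborhood $U$ of $e$ there is an uncountable set $D\subset G$ such that
\begin{equation}\label{eq:obs}
b\in U\varepsilon U\varepsilon^{-1}\qquad\text{whenever }\varepsilon=d^{-1}d'\text{ with }d,d'\in D,\ d\ne d' .
\end{equation}
Let $f\colon G\to H$ be a continuous homomorphism into a paratopological group with $H^*$ $\omega$-narrow. Then $f(b)$ lies in every neighborhood of $e_H$. If moreover $b^2=e$ and $H$ is $T_0$, then $f(b)=e_H$.
\end{proposition}

\begin{proof}
Let $V$ be a neighborhood of $e_H$. Choose neighborhoods $V_1,V_2$ of $e_H$ with $V_1^4\subset V$ and $V_2^2\subset V_1$, and put $W=V_2\cap V_2^{-1}$. Then $W^{-1}W=W^2\subset V_1\cap V_1^{-1}$. Let $D$ be as in the hypothesis for $U=f^{-1}(V_1)$. Countably many sets $hW$ cover $H$ and $D$ is uncountable, so there are $d\ne d'$ in $D$ with $f(d),f(d')$ in the same $hW$. By \eqref{eq:same}, $\varepsilon=d^{-1}d'$ satisfies $f(\varepsilon)\in W^{-1}W$, so $f(\varepsilon)\in V_1$ and $f(\varepsilon)^{-1}\in V_1$. Writing $b=p\varepsilon q\varepsilon^{-1}$ with $p,q\in U$, we get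
\[
f(b)=f(p)f(\varepsilon)f(q)f(\varepsilon)^{-1}\in V_1^4\subset V .
\]

Now let $b^2=e$, let $H$ be $T_0$, and suppose $f(b)\ne e_H$. Some open set $O$ contains exactly one of $e_H$ and $f(b)$. It cannot contain $e_H$, for then it contains $f(b)$. So $f(b)\in O$, and $f(b)^{-1}O$ is a neighborhood of $e_H$. It contains $f(b)$, whence $e_H=f(b)^2\in O$, a contradiction.
\end{proof}

\begin{remark}
The condition $b^2=e$ is needed only for targets that are $T_0$ but not $T_1$. In the group $\mathbb Z$ with open sets $\emptyset$, $\mathbb Z$ and $\{k:k\ge n\}$, which is a second-countable $T_0$ paratopological group, the element $1$ lies in every neighborhood of $0$.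
\end{remark}

If $G$ is abelian, then $U\varepsilon U\varepsilon^{-1}=U^2$, and in a $T_1$ group \eqref{eq:obs} forces $b=e$. So conjugation by $\varepsilon$ must move small elements $q$ far away, to a point $\varepsilon q\varepsilon^{-1}\in U^{-1}b$.

\section{A model: monotone walks in $\mathbb Z^2$}\label{sec:model}

Our neighborhoods of $e$ will be submonoids, that is, subsets containing $e$ and closed under multiplication. In this section we ignore the topology and the uncountable set $D$, and find a single group with a central $b$ of order $2$, a submonoid $M_0$ and an element $\varepsilon$ such that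
\begin{equation}\label{eq:model}
b\notin M_0^{-1}M_0\cup M_0M_0^{-1},\qquad \varepsilon\in M_0^{-1}M_0,\qquad b\in M_0\,\varepsilon M_0\,\varepsilon^{-1}.
\end{equation}
The first relation is what the Hausdorff property will require (Lemma~\ref{lem:haus}), the second is what $\omega$-narrowness will force, and the third is \eqref{eq:obs}.

Order $\mathbb Z^2$ coordinatewise and put $w=(1,-1)$. The property of $w$ that matters is that neither $w\ge0$ nor $w\le0$. Let $N_0$ be the free abelian group with basis $\{\delta_a:a\in\mathbb Z^2\}$, let $\mathbb Z^2$ act on it by $t\cdot\delta_a=\delta_{a+t}$, and let $K_0=N_0\rtimes\mathbb Z^2$, with multiplication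
\[
(\lambda,t)(\lambda',t')=(\lambda+t\cdot\lambda',\,t+t').
\]
Let $S_0\subset K_0$ be the submonoid generated by the elements
\[
\text{(a) } (0,t),\ t\ge0;\qquad \text{(b) } (\delta_0,0);\qquad \text{(c) } (-\delta_{\sigma w},0),\ \sigma\in\{1,-1\}.
\]
Read a word in these letters from left to right as a walk starting at the origin. A letter (a) moves the walker by $t\ge0$; a letter (b) puts a mark $+1$ at the current position $h$; a letter (c) puts a mark $-1$ at $h+w$ or $h-w$. The product records the sum of the marks and the final position. For example (Figure~\ref{fig:walk}),
\begin{multline*}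
(-\delta_{-w},0)\,(0,(1,0))\,(\delta_0,0)\,(0,(1,2))\,(-\delta_{w},0)\,(0,(0,1))\,(\delta_0,0)\,(0,(2,0))\\
=\bigl(-\delta_{(-1,1)}+\delta_{(1,0)}-\delta_{(3,1)}+\delta_{(2,3)},\ (4,3)\bigr).
\end{multline*}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\foreach \x in {-1,...,4} \foreach \y in {0,...,3} \fill[gray] (\x,\y) circle (1pt);
\draw[thick,->,shorten >=6pt] (0,0)--(1,0);
\draw[thick,->,shorten >=2pt] (1,0)--(2,2);
\draw[thick,->,shorten >=6pt] (2,2)--(2,3);
\draw[thick,->,shorten >=2pt] (2,3)--(4,3);
\draw[dashed] (0,0)--(-1,1);
\draw[dashed] (2,2)--(3,1);
\foreach \p in {(1,0),(2,3)} \node[circle,draw,fill=white,inner sep=0.5pt] at \p {$+$};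
\foreach \p in {(-1,1),(3,1)} \node[circle,draw,fill=white,inner sep=0.5pt] at \p {$-$};
\node[below] at (0,0) {$0$};
\end{tikzpicture}
\caption{An element of the monoid $S_0$ as a walk in $\mathbb Z^2$ with steps $t\ge0$. Marks $+$ sit at visited points; marks $-$ sit at $h\pm(1,-1)$ for a visited point $h$ (dashed). Any two visited points are comparable, so no $-$ lands on a visited point and no marks cancel.}\label{fig:walk}
\end{figure}

For an element $\lambda$ of a free abelian group with a given basis, let $\nu(\lambda)\ge0$ be the sum of the absolute values of its negative coefficients and $\nu^+(\lambda)$ the sum of its positive coefficients; for a pair $z=(\lambda,t)$ put $\nu(z)=\nu(\lambda)$.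

\begin{lemma}\label{lem:model}
Let $(\lambda,t)=z_1\cdots z_l$ with each $z_i$ of kind \textup{(a)}, \textup{(b)} or \textup{(c)}. Then $\nu^+(\lambda)$ is the number of letters of kind \textup{(b)}, and $\nu(\lambda)$ is the number of letters of kind \textup{(c)}.
\end{lemma}

\begin{proof}
Write $z_i=(\lambda_i,t_i)$ and $h_i=t_1+\dots+t_{i-1}$. By induction on $l$, $\lambda=\sum_ih_i\cdot\lambda_i$, and $h_1\le h_2\le\cdots$ because all $t_i\ge0$. A letter $z_i$ of kind (b) contributes $+\delta_{h_i}$, and a letter $z_j$ of kind (c) contributes $-\delta_{h_j+\sigma w}$. If these were at the same basis element, then $h_i-h_j=\sigma w$. But $h_i-h_j\ge0$ or $h_i-h_j\le0$, while $\sigma w$ has a positive and a negative coordinate. So at each basis element all contributions have the same sign.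
\end{proof}

Concatenating words, we see that $\nu(zz')=\nu(z)+\nu(z')$ for $z,z'\in S_0$. Therefore
\[
M_0=\{(z,\beta)\in K_0\times\mathbb Z/2: z\in S_0,\ \beta\equiv\nu(z)\bmod 2\}
\]
is a submonoid of $K_0\times\mathbb Z/2$. Let $b=(e,1)$. If $b=u^{-1}u'$ or $b=u'u^{-1}$ with $u,u'\in M_0$, then $u'=ub$ has the same $K_0$-part as $u$ and the opposite last coordinate, which the definition of $M_0$ forbids. This is the first relation in \eqref{eq:model}. Identify $z\in K_0$ with $(z,0)$ and put $\varepsilon=(0,w)$. Then $\varepsilon=(0,(0,1))^{-1}(0,(1,0))\in M_0^{-1}M_0$. Finally $q=(\delta_0,0)$ and $p=b\,(-\delta_w,0)$ lie in $M_0$, and $\varepsilon q\varepsilon^{-1}=(w\cdot\delta_0,0)=(\delta_w,0)$, so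
\[
p\,\varepsilon q\varepsilon^{-1}=b\,(-\delta_w,0)(\delta_w,0)=b .
\]
The forbidden step $w$ lets a mark $+1$ cancel a mark $-1$, and the parity coordinate remembers that a mark $-1$ was placed.

Two dimensions are needed. With $\mathbb Z$ in place of $\mathbb Z^2$ and $w=1$ we have $(-\delta_1,0)(0,1)(\delta_0,0)=(0,1)$, so the same element of $S_0$ is written with one letter of kind (c) and with none, and the parity is not well defined.

\section{The group $G_X$}\label{sec:constr}

Fix an uncountable $X\subset2^\omega$. The model has one monoid and one $\varepsilon$. We need a decreasing sequence of monoids defining a topology, and uncountably many elements all of whose quotients behave like $\varepsilon$. The following lemma says what the monoids must satisfy.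

\begin{lemma}\label{lem:monoid}
Let $G$ be a group and $U_0\supset U_1\supset\cdots$ submonoids such that for all $g\in G$ and $n\in\omega$ there is $m$ with $g^{-1}U_mg\subset U_n$. Call $O\subset G$ open if each $g\in O$ has $gU_n\subset O$ for some $n$. Then $G$ is a first-countable paratopological group, and $\{gU_n:n\in\omega\}$ is a base of open neighborhoods of $g$. If $\bigcap_nU_n=\{e\}$, then $G$ is $T_1$.
\end{lemma}

\begin{proof}
The open sets form a topology because the $U_n$ decrease. If $h\in gU_n$, then $hU_n\subset gU_nU_n\subset gU_n$, so $gU_n$ is open, and these sets form a base at $g$ by definition. Given $x,y\in G$ and $n$, take $m\ge n$ with $y^{-1}U_my\subset U_n$. Then $xU_m\cdot yU_m=xy(y^{-1}U_my)U_m\subset xyU_n$, so multiplication is continuous. If $\bigcap_nU_n=\{e\}$ and $g\ne h$, then $g^{-1}h\notin U_n$ for some $n$, that is, $h\notin gU_n$.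
\end{proof}

\subsection{Countably many walks at once}

To obtain uncountably many elements we run one walk at each \emph{level} $k\in\omega$, all simultaneously. In the model, $w$ was the difference of $(1,0)$ and $(0,1)$; a point $x\in2^\omega$ will choose one of these two vectors at each level, so two different points differ by $\pm w$ at some level.

Consider functions $\omega\to\mathbb Z^2$ with pointwise addition and the pointwise partial order $\le$. For $x\in X$ let $d_x(k)=(x_k,1-x_k)$. Let $T$ be the group generated by all eventually constant functions and all $d_x$, $x\in X$. There are countably many eventually constant functions and the $d_x$ are distinct, so $|T|=|X|$. Every member of $T$ is bounded. For $m\in\omega$ put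
\[
R_m=\{t\in T: t\ge0,\ t(k)=0\text{ for }k<m\}.
\]
These are decreasing submonoids with $\bigcap_mR_m=\{0\}$. For $t\in T$ let $t^{(m)}$ agree with $t$ at levels $k<m$ and vanish at levels $k\ge m$. It is eventually constant, so $t\mapsto t^{(m)}$ is an endomorphism of $T$, and it preserves the relation $t\ge0$.

Let $N$ be the free abelian group with the countable basis $\{\delta_{k,a}:k\in\omega,\ a\in\mathbb Z^2\}$; $k$ is the level of $\delta_{k,a}$. Let $T$ act on $N$ by $t\cdot\delta_{k,a}=\delta_{k,a+t(k)}$, and let $K=N\rtimes T$, with multiplication given by the same formula as in $K_0$. From $(\lambda,t)^{-1}=(-((-t)\cdot\lambda),-t)$ we get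
\begin{equation}\label{eq:conj}
(0,t)(\lambda,0)(0,t)^{-1}=(t\cdot\lambda,0),\qquad (\lambda,t)(0,s)(\lambda,t)^{-1}=(\lambda-s\cdot\lambda,\,s).
\end{equation}
Let $N_{<m}$ be the subgroup generated by the $\delta_{k,a}$ with $k<m$. It is $T$-invariant, every $\lambda\in N$ lies in $N_{<m}$ for all large $m$, and
\begin{equation}\label{eq:fix}
s\cdot\lambda=\lambda\qquad\text{if }\lambda\in N_{<m}\text{ and }s(k)=0\text{ for all }k<m.
\end{equation}
Each mark sees only one level. This keeps $N$ countable, which $\omega$-narrowness will need, and by \eqref{eq:conj} and \eqref{eq:fix} it makes each element of $K$ commute with $\{0\}\times R_m$ for large $m$, which continuity will need.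

Let $S\subset K$ be the submonoid generated by
\[
\text{(a) } (0,t),\ t\in R_0;\qquad \text{(b) } (\delta_{k,0},0);\qquad \text{(c) } (-\delta_{k,\sigma w},0),
\]
where $k\in\omega$ and $\sigma\in\{1,-1\}$; $k$ is the level of a letter of kind (b) or (c).

\begin{lemma}\label{lem:count}
Let $(\lambda,t)=z_1\cdots z_l$ with each $z_i$ a generator of $S$. Then $\nu(\lambda)$ is the number of letters of kind \textup{(c)}, and if $\lambda\in N_{<m}$, then all letters of kinds \textup{(b)} and \textup{(c)} have level less than $m$. Consequently $\nu(zz')=\nu(z)+\nu(z')$ for $z,z'\in S$.
\end{lemma}

\begin{proof}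
For $\mu\in N$ let $\mu_k\in N_0$ be the level-$k$ part of $\mu$, with $\delta_{k,a}$ renamed $\delta_a$. Since $(s\cdot\mu)_k=s(k)\cdot\mu_k$, the map $\rho_k(\mu,s)=(\mu_k,s(k))$ is a homomorphism $K\to K_0$. It sends letters of kind (a) to letters of kind (a), letters of kinds (b) and (c) of level $k$ to letters of the same kind, and the remaining letters to $(0,0)$, which is of kind (a). By Lemma~\ref{lem:model}, $\nu^+(\lambda_k)$ and $\nu(\lambda_k)$ count the letters of level $k$ of kinds (b) and (c). Summing over $k$ gives the first claim. If $\lambda\in N_{<m}$, then $\lambda_k=0$ for $k\ge m$ and both counts vanish, which gives the second. The last claim follows by concatenating words.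
\end{proof}

Regularity will come from showing that the basic neighborhoods are closed. A point $z$ is in the closure of a set when every $zU_m$ meets it, so we must show that an element that can be pushed into $S$ by arbitrarily small elements already lies in $S$.

\begin{lemma}\label{lem:closed}
Let $(\lambda,t)\in K$ and $n\in\omega$.
\begin{itemize}
\item[(i)] If for infinitely many $m$ there is $s\in R_m$ with $t+s\in R_n$, then $t\in R_n$.
\item[(ii)] If for infinitely many $m$ there is $s\in R_m$ with $(\lambda,t+s)\in S$, then $(\lambda,t)\in S$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) For each $k$ take such an $m>k$ with its $s$. Then $t(k)=(t+s)(k)$, which is $\ge0$, and is $0$ if $k<n$.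

(ii) The $T$-part of an element of $S$ lies in $R_0$, so $t\in R_0$ by (i). Fix one of the given $m$ with $\lambda\in N_{<m}$, and its $s$, and write $(\lambda,t+s)=z_1\cdots z_l$ with generators $z_i$. By Lemma~\ref{lem:count}, all $z_i$ lie in the subgroup $K_{<m}=N_{<m}\rtimes T$. The idea is to stop all walks at levels $\ge m$, where no marks are placed. Define $\theta\colon K_{<m}\to K_{<m}$ by $\theta(\mu,h)=(\mu,h^{(m)})$. It is a homomorphism, because $h\cdot\mu=h^{(m)}\cdot\mu$ for $\mu\in N_{<m}$ by \eqref{eq:fix}. It fixes letters of kinds (b) and (c) and sends letters of kind (a) to letters of kind (a). Hence $\theta(\lambda,t+s)\in S$, and $\theta(\lambda,t+s)=(\lambda,t^{(m)})$ because $s^{(m)}=0$. Since $t\geq 0$, we have $t-t^{(m)}\in R_0$, and $(\lambda,t)=(\lambda,t^{(m)})(0,t-t^{(m)})\in S$.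
\end{proof}

\subsection{Countably many copies of $K$}

By Proposition~\ref{prop:obs}, every neighborhood of $e$ must contain marks $q$ and $p$. One might try to stay inside $K\times\mathbb Z/2$ and let the $m$-th neighborhood be generated by $R_m$ and the marks of level at least $m$. This violates the conjugation condition of Lemma~\ref{lem:monoid}. Let $t$ be the constant function $(1,0)$. By \eqref{eq:conj}, conjugation by $(0,t)$ sends $(\delta_{k,0},0)$ to $(\delta_{k,(1,0)},0)$, for every $k$. This element is not in $S$: in a word with $T$-part $0$ all steps are $0$, so positive marks occur only at the elements $\delta_{k,0}$. The remedy is to take countably many copies of $K$ and to allow marks in the $n$-th neighborhood only in the copies with index at least $n$. A fixed group element involves only finitely many copies, and so does not see the marks of small neighborhoods.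

Let $K^{(\omega)}$ be the group of sequences $(z_j)_{j\in\omega}$ in $K$ with $z_j=e$ for all but finitely many $j$, and let
\[
G=G_X=K^{(\omega)}\times\mathbb Z/2,\qquad b=(e,1).
\]
We write elements of $G$ as $z=((z_j)_j,\beta)$ with $z_j=(\lambda_j,t_j)$, and call $j$ the \emph{coordinate}. The element $b$ is central of order $2$. The subgroup $N^{(\omega)}\times\mathbb Z/2$ is abelian and normal with abelian quotient $T^{(\omega)}$, so $G$ is metabelian. Since $N$ is countable, $|G|=|T|=|X|$. For $n\in\omega$ let $U_n$ be the set of all $z\in G$ such that
\begin{itemize}
\item[(U1)] $z_j\in\{0\}\times R_n$ for $j<n$;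
\item[(U2)] $z_j\in S$ for $j\ge n$;
\item[(U3)] $\beta\equiv\sum_j\nu(z_j)\pmod 2$.
\end{itemize}
Note that $\{0\}\times R_n$ is a submonoid of $S$ on which $\nu$ vanishes.

\begin{proposition}\label{prop:top}
The sets $gU_n$ form a base of clopen sets for a topology that makes $G$ a first-countable $T_1$ paratopological group.
\end{proposition}

\begin{proof}
\emph{Decreasing monoids.} Each $U_n$ contains $e$ and is closed under multiplication: (U1) and (U2) because $\{0\}\times R_n$ and $S$ are monoids, and (U3) because $\nu$ is additive on $S$ (Lemma~\ref{lem:count}). Let $z\in U_{n+1}$. For $j<n$ we have $z_j\in\{0\}\times R_{n+1}\subset\{0\}\times R_n$, for $j=n$ we have $z_j\in\{0\}\times R_{n+1}\subset S$, and the other conditions are unchanged. So $U_{n+1}\subset U_n$.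

\emph{Conjugation.} We show more than Lemma~\ref{lem:monoid} needs: every $g\in G$ commutes with all of $U_m$ for large $m$. Let $g=((\mu_j,h_j)_j,\gamma)$, and let $m$ be so large that $(\mu_j,h_j)=e$ for $j\ge m$ and all $\mu_j$ lie in $N_{<m}$. Let $z\in U_m$. In a coordinate $j\ge m$ the entry of $g$ is trivial. In a coordinate $j<m$ we have $z_j=(0,s)$ with $s\in R_m$, and by \eqref{eq:conj} and \eqref{eq:fix}
\[
(\mu_j,h_j)(0,s)(\mu_j,h_j)^{-1}=(\mu_j-s\cdot\mu_j,s)=(0,s).
\]
So $gz=zg$, and $g^{-1}U_mg=U_m\subset U_n$ once also $m\ge n$.

\emph{Trivial intersection.} If $z\in\bigcap_nU_n$, then for each $j$, condition (U1) for all $n>j$ gives $\lambda_j=0$ and $t_j\in\bigcap_{n>j}R_n=\{0\}$; then $\beta=0$ by (U3). Lemma~\ref{lem:monoid} now gives everything except closedness.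

\emph{Each $U_n$ is closed.} Let $z$ be in the closure of $U_n$, and fix $m_1\ge n$ with $z_j=e$ for $j\ge m_1$. For every $m\ge m_1$ there is $u=((u_j)_j,\beta_u)\in U_m$ with $zu\in U_n$. For $j<m$ we have $u_j=(0,s_j)$ with $s_j\in R_m$, so $(zu)_j=(\lambda_j,t_j+s_j)$; for $j\ge m$ we have $(zu)_j=u_j$. Condition (U3) for $u$ and for $zu$ reads
\[
\beta_u\equiv\sum_{j\ge m}\nu(u_j),\qquad \beta+\beta_u\equiv\sum_{j<m}\nu(\lambda_j)+\sum_{j\ge m}\nu(u_j).
\]
Subtracting, $\beta\equiv\sum_{j<m}\nu(\lambda_j)=\sum_j\nu(z_j)$, which is (U3) for $z$. Let $j<n$. For every $m\ge m_1$, (U1) for $zu$ gives $\lambda_j=0$ and $t_j+s_j\in R_n$ with $s_j\in R_m$, so $t_j\in R_n$ by Lemma~\ref{lem:closed}(i). Let $n\le j<m_1$. For every $m\ge m_1$, (U2) for $zu$ gives $(\lambda_j,t_j+s_j)\in S$ with $s_j\in R_m$, so $z_j\in S$ by Lemma~\ref{lem:closed}(ii). For $j\ge m_1$ we have $z_j=e\in S$. Hence $z\in U_n$. Since left translations are homeomorphisms, all $gU_n$ are closed.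
\end{proof}

For $\omega$-narrowness, observe that a bounded function lies above an eventually constant one that agrees with it on a long initial segment. This is the only place where the boundedness of the members of $T$ is used.

\begin{proposition}\label{prop:narrow}
Let $A$ be the set of all $((\lambda_j,a_j)_j,\beta)\in G$ with every $a_j$ eventually constant. Then $A$ is countable and $AU_n=U_nA=G$ for all $n$.
\end{proposition}

\begin{proof}
The set $A$ is countable because $N$ and the set of eventually constant functions are countable and sequences in $K^{(\omega)}$ are finitely supported. Let $z=((\lambda_j,t_j)_j,\beta)\in G$ and $n\in\omega$. Choose $m\ge n$ with all $\lambda_j\in N_{<m}$. Let $C_j$ be the maximum of the absolute values of the coordinates of the vectors $t_j(k)$, $k\in\omega$; it is $0$ when $t_j=0$. Put $a_j(k)=t_j(k)$ for $k<m$ and $a_j(k)=(-C_j,-C_j)$ for $k\ge m$. Then $v_j=t_j-a_j\in R_m$, and $a_j=v_j=0$ for all but finitely many $j$. Let $a=((\lambda_j,a_j)_j,\beta)\in A$ and $u=((0,v_j)_j,0)$. Then $u\in U_n$, since $\{0\}\times R_m$ is contained in $\{0\}\times R_n$ and in $S$, and $\nu$ vanishes on it. Coordinatewise,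
\[
(\lambda_j,a_j)(0,v_j)=(\lambda_j,t_j),\qquad (0,v_j)(\lambda_j,a_j)=(v_j\cdot\lambda_j,t_j)=(\lambda_j,t_j),
\]
the last equality by \eqref{eq:fix}. So $z=au=ua$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The algebraic properties of $G$ and $b$ were noted at the definition. By Propositions~\ref{prop:top} and~\ref{prop:narrow}, $G$ is a first-countable $\omega$-narrow $T_1$ paratopological group with a base of clopen sets. Such a space is regular: a point outside a closed set has a clopen neighborhood missing it, and this neighborhood and its complement separate them.

We verify the hypothesis of Proposition~\ref{prop:obs}. A neighborhood of $e$ contains some $U_n$. Let $\iota\colon K\to G$ be the embedding onto the $n$-th coordinate, with all other coordinates trivial and last entry $0$, and let $D=\{\iota(0,d_x):x\in X\}$. This set is uncountable; here, and only here apart from the count $|G|=|X|$, we use that $X$ is uncountable. Let $x\ne y$ in $X$ and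
\[
\varepsilon=\iota(0,d_x)^{-1}\iota(0,d_y)=\iota(0,d_y-d_x).
\]
Choose a level $r$ with $x_r\ne y_r$. Then $(d_y-d_x)(r)=(y_r-x_r,\,x_r-y_r)=\sigma w$ with $\sigma=y_r-x_r\in\{1,-1\}$. Put
\[
q=\iota(\delta_{r,0},0),\qquad p=b\,\iota(-\delta_{r,\sigma w},0).
\]
Both lie in $U_n$: the only nontrivial coordinate is the $n$-th, where (U2) applies and the entry is a generator of $S$; and $\nu$ of this entry is $0$ for $q$ and $1$ for $p$, matching the last entries $0$ and $1$. By \eqref{eq:conj}, $\varepsilon q\varepsilon^{-1}=\iota(\delta_{r,\sigma w},0)$, and so
\[
p\,\varepsilon q\varepsilon^{-1}=b\,\iota(-\delta_{r,\sigma w},0)\,\iota(\delta_{r,\sigma w},0)=b .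
\]
Thus \eqref{eq:obs} holds, and Proposition~\ref{prop:obs} gives the statements about $f(b)$. They apply to second-countable $H$ by Lemma~\ref{lem:star}. Since $b\ne e$, no continuous homomorphism of $G$ into a second-countable $T_0$ paratopological group is injective. If $f$ maps $G$ into a product of such groups, each coordinate of $f$ is a continuous homomorphism that kills $b$, so $f(b)=e$ and $f$ is not injective.
\end{proof}

The obstruction is not purely topological: if the group structure is ignored, $G$ does map injectively to a second-countable space.

\begin{proposition}\label{prop:cantor}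
The space $G_X$ has a continuous injection into the Cantor set $2^\omega$.
\end{proposition}

\begin{proof}
The family $\{aU_n:a\in A,\ n\in\omega\}$ is countable and consists of clopen sets, so the characteristic functions of its members define a continuous map $G_X\to2^\omega$. Let $g\ne h$. By Lemma~\ref{lem:haus} there is $n$ with $g^{-1}h\notin U_n^{-1}U_n$. Choose $a\in A$ with $g\in aU_n$; then $h\notin aU_n$ by \eqref{eq:same}. So the map is injective.
\end{proof}

\section{Hausdorff targets and regular targets}\label{sec:reg}

Regular spaces are Hausdorff, so one direction of Theorem~\ref{thm:reg} needs no proof. For the other it suffices to find, on a Hausdorff second-countable paratopological group $H$, a coarser regular second-countable paratopological group topology, because a composition of continuous isomorphisms is again one.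

A set $R\subset H$ is \emph{regular open} if $R=\operatorname{int}\overline R$. For open $U$ the set $\operatorname{int}\overline U$ is regular open and contains $U$. The intersection of regular open sets $R_1,R_2$ is regular open, since $\operatorname{int}\overline{R_1\cap R_2}\subset\operatorname{int}\overline{R_i}=R_i$. So the regular open sets form a base of a coarser topology; the resulting space $H_{sr}$ is the \emph{semiregularization} of $H$. That it is regular is due to O.~Ravsky; we include a proof. The reason is that $\overline V$ is trapped in the open set $\overline V V$, which lies in $\overline{V^2}$.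

\begin{proof}[Proof of Theorem~\ref{thm:reg}]
Closures and interiors refer to $H$ unless stated otherwise. The sets $\operatorname{int}\overline U$, with $U\ni e$ open, form a base at $e$ in $H_{sr}$. We use the following fact: if $O,O'$ are disjoint open sets, then $\overline{O'}$ misses $O$, and hence
\begin{equation}\label{eq:disj}
O\cap\operatorname{int}\overline{O'}=\emptyset .
\end{equation}

\emph{Second-countable.} Let $\mathcal B$ be a countable base of $H$. If $R$ is regular open and $x\in R$, then $x\in B\subset R$ for some $B\in\mathcal B$, and $x\in\operatorname{int}\overline B\subset\operatorname{int}\overline R=R$. So $\{\operatorname{int}\overline B:B\in\mathcal B\}$ is a base of $H_{sr}$.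

\emph{Hausdorff.} If $O_1,O_2$ are disjoint open sets, then \eqref{eq:disj} applied twice shows that $O_1$ misses $\operatorname{int}\overline{O_2}$, and then that $\operatorname{int}\overline{O_2}$ misses $\operatorname{int}\overline{O_1}$.

\emph{Paratopological group.} Left and right translations are homeomorphisms of $H$, so they preserve regular open sets and are homeomorphisms of $H_{sr}$. Given an open $U\ni e$, choose an open $V\ni e$ with $V^2\subset U$, and put $U'=\operatorname{int}\overline U$, $V'=\operatorname{int}\overline V$. Then $V'V'\subset\overline V\,\overline V\subset\overline{V^2}\subset\overline U$, and $V'V'$ is open in $H$, so $V'V'\subset U'$. For $x,y\in H$ the sets $xV'$ and $V'y$ are neighborhoods of $x$ and $y$ in $H_{sr}$ with product in $xU'y$, and the sets $xU'y$ form a base at $xy$. So multiplication is continuous.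

\emph{Regular.} For $O$ open in $H$, the closures of $O$ in $H$ and in $H_{sr}$ coincide: the second contains the first since $H_{sr}$ is coarser, and if a point has an open neighborhood $O'$ missing $O$, then by \eqref{eq:disj} its regular open neighborhood $\operatorname{int}\overline{O'}$ also misses $O$. With $U,V$ as above, $V\subset V'\subset\overline V$, so the closure of $V'$ in $H_{sr}$ is $\overline V$. Now $\overline V\subset\overline VV\subset\overline{V^2}\subset\overline U$ and $\overline VV$ is open in $H$, so $\overline V\subset U'$. Thus every neighborhood of $e$ in $H_{sr}$ contains a closed one, and by translation the same holds at every point.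

The identity $H\to H_{sr}$ is therefore a continuous isomorphism onto a regular second-countable paratopological group.
\end{proof}

\section{Cardinalities of counterexamples}\label{sec:card}

\begin{proof}[Proof of Theorem~\ref{thm:card}]
If $\aleph_1\le\kappa\le2^{\aleph_0}$, take $X\subset2^\omega$ with $|X|=\kappa$; then $G_X$ is as required by Theorem~\ref{thm:main}.

Conversely, let $G$ be a regular $\omega$-narrow first-countable paratopological group. If $G$ is countable, the union of countable bases at its points is a countable base, so $G$ is itself Hausdorff and second-countable and the identity map is a continuous isomorphism of the excluded kind. So a counterexample is uncountable. It remains to show $|G|\le2^{\aleph_0}$. Let $\{U_n\}$ be a countable base at $e$, and let $A_n$ be countable with $A_nU_n=G$. Assign to each $g\in G$ a sequence $(a_n)\in\prod_nA_n$ with $g\in a_nU_n$ for all $n$. If $g$ and $h$ receive the same sequence, then $g^{-1}h\in\bigcap_nU_n^{-1}U_n$ by \eqref{eq:same}, and this intersection is $\{e\}$ by Lemma~\ref{lem:haus}. So the assignment is injective, and $|G|\le\aleph_0^{\aleph_0}=2^{\aleph_0}$.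
\end{proof}

\begin{thebibliography}{1}
\bibitem{LL} Fucai Lin and Chuan Liu, \emph{On paratopological groups}, arXiv:1302.4190 (2013).
\end{thebibliography}
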